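# From stratification to costratification in tensor-triangular geometry

## 1. Two classifications in $D(R)$ for a discrete valuation ring

Let $R$ be a discrete valuation ring with uniformizer $\pi$, fraction field $K$ and residue field $\kappa=R/\pi$. Work in $D(R)$, with $\otimes$ the derived tensor product and $[-,-]$ the derived Hom. A *localizing ideal* is a triangulated subcategory closed under coproducts and under tensoring with any object. A *colocalizing coideal* (below: *coideal*) is a triangulated subcategory closed under products and under $[t,-]$ for every object $t$. Both kinds are closed under retracts (Section 2). We classify both by hand.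

Put $g_0=K$ and $g_{\mathfrak m}=\Sigma^{-1}K/R$, so that there is a triangle
$$g_{\mathfrak m}\to R\to g_0\to\Sigma g_{\mathfrak m}. \tag{1.1}$$
Since $K\otimes K=K$ and $K\otimes K/R=0$, we have $g_0\otimes g_{\mathfrak m}=0$, $g_0\otimes g_0\cong g_0$, and, tensoring (1.1) with $g_{\mathfrak m}$, also $g_{\mathfrak m}\otimes g_{\mathfrak m}\cong g_{\mathfrak m}$. We use two facts.

1. For any $s$, the objects $\kappa\otimes s$ and $[\kappa,s]$ come from $D(\kappa)$. A complex of $\kappa$-vector spaces is isomorphic to $\bigoplus_i\Sigma^iV_i\cong\prod_i\Sigma^iV_i$ with vector spaces $V_i$. The same holds for $K$.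
2. Every localizing ideal containing $\kappa$ contains $K/R$. Indeed each $R/\pi^n$ is an iterated extension of copies of $\kappa$, and $K/R$ is the union, hence the homotopy colimit, of the submodules $\pi^{-n}R/R\cong R/\pi^n$.

*Localizing ideals.* Let $\mathcal L$ be one and $s\in\mathcal L$. If $g_0\otimes s\ne0$, it is a nonzero sum of shifts of $K$ in $\mathcal L$, so $g_0\in\mathcal L$. If $g_{\mathfrak m}\otimes s\neq 0$, then $\kappa\otimes s\ne0$: otherwise the localizing ideal $\{u:u\otimes s=0\}$ contains $\kappa$, hence $g_{\mathfrak m}$. So $\kappa\otimes s\in\mathcal L$ is a nonzero sum of shifts of $\kappa$, whence $\kappa\in\mathcal L$ and $g_{\mathfrak m}\in\mathcal L$. Since any $t$ sits in a triangle $g_{\mathfrak m}\otimes t\to t\to g_0\otimes t\to$, the ideal $\mathcal L$ is determined by which of the two functors $g_0\otimes-$, $g_{\mathfrak m}\otimes-$ are nonzero on it. All four possibilities occur.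

*Coideals.* Let $\mathcal C$ be one and $t\in\mathcal C$. If $[g_0,t]\ne0$, it is a nonzero complex of $K$-vector spaces in $\mathcal C$. So $K\in\mathcal C$; every vector space is a retract of a product of copies of $K$; hence every complex of $K$-vector spaces lies in $\mathcal C$, in particular $[g_0,x]$ for every $x$.

Suppose $[g_{\mathfrak m},t]\neq0$. Then $[\kappa,t]\ne0$, because $\{s:[s,t]=0\}$ is a localizing ideal. So $\mathcal C$ contains a nonzero complex of $\kappa$-vector spaces, hence all of them, hence **all** $[\kappa,x]$ with $x\in D(R)$. For fixed $x$ the class $\{s:[s,x]\in\mathcal C\}$ is a localizing ideal, it contains $\kappa$, so it contains $g_{\mathfrak m}$. Hence $[g_{\mathfrak m},x]\in\mathcal C$ for every $x$.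

Using the triangles $[g_0,t]\to t\to[g_{\mathfrak m},t]\to$, we see that $\mathcal C$ is determined by which of $[g_0,-]$, $[g_{\mathfrak m},-]$ are nonzero on it, and again there are four cases: $[K,\kappa]=0$, since $\pi$ acts on it both invertibly and as zero, so $[g_{\mathfrak m},\kappa]\cong\kappa$; and $[K,K]\to[R,K]=K$ is an isomorphism, so $[g_{\mathfrak m},K]=0$.

The two invariants differ on single objects. Both $g_0\otimes R$ and $g_{\mathfrak m}\otimes R$ are nonzero. On the other hand $[R/\pi^n,R]\cong\Sigma^{-1}R/\pi^n$, and the inclusion $R/\pi^n\to R/\pi^{n+1}$ (multiplication by $\pi$) dualizes to the projection $R/\pi^{n+1}\to R/\pi^n$: lift it to the resolutions $R\xrightarrow{\pi^n}R$ and $R\xrightarrow{\pi^{n+1}}R$ by the identity in degree $1$ and $\pi$ in degree $0$. So $[g_{\mathfrak m},R]\cong\lim R/\pi^n=\widehat R$, and the triangle $[K,R]\to R\to\widehat R\to$ shows that $[K,R]=0$ exactly when $R$ is complete.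

In this example localizing ideals and coideals are both classified by subsets of a two-point space. The argument for coideals used what we knew about localizing ideals plus one extra object, the field $\kappa$. In a general tensor-triangulated category there is no such object at hand. Does the classification of localizing ideals still force the classification of coideals? This is the problem, which comes from Barthel, Castellana, Heard and Sanders, "Cosupport in tensor triangular geometry", arXiv:2303.13480 (2023). The answer is yes.

## 2. Supports, cosupports, ideals and coideals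

**The category.** Throughout, $\mathcal T$ is a rigidly-compactly generated tensor-triangulated category: it has coproducts and is compactly generated; compact and rigid objects coincide; $\mathbb 1$ is compact; the compact part $\mathcal T^c$ is essentially small; $\otimes$ is exact and preserves coproducts in each variable; the internal hom $[-,-]$ is exact in each variable (up to the usual signs, which play no role). By Brown representability $\mathcal T$ has products, and products of triangles are triangles. For compact $k$ write $k^\vee=[k,\mathbb 1]$. Then $[k,t]\cong k^\vee\otimes t$, $k^{\vee\vee}\cong k$ naturally, and $\mathcal T(x,k\otimes y)\cong\mathcal T(k^\vee\otimes x,y)$. When an index runs over compact objects, it runs over a fixed small skeleton of $\mathcal T^c$, closed up to isomorphism under $\Sigma^{\pm1}$, $\otimes$ and duals. Subcategories are full and closed under isomorphism. We write $\operatorname{cone}(f)$ for the cone of $f$ and $\operatorname{fib}(f)=\Sigma^{-1}\operatorname{cone}(f)$. The example to keep in mind is $\mathcal T=D(R)$, with $\mathcal T^c$ the perfect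 complexes.

**Ideals and coideals.** These are defined as in Section 1, with arbitrary objects of $\mathcal T$. Write $\operatorname{Loc}_\otimes(S)$ for the localizing ideal generated by $S$. Coideals are closed under retracts: if $X=A\oplus B\in\mathcal C$, then $\prod_{\mathbb N}X\cong A\oplus\prod_{\mathbb N}X$ by regrouping factors, so $A$ is the cone of a map $\prod_{\mathbb N}X\to\prod_{\mathbb N}X$. The same argument with coproducts applies to localizing ideals. For an object $t$ and a coideal $\mathcal C$, the classes
$$\{s:[s,t]\in\mathcal C\},\qquad\{s:[s,t]=0\},\qquad\{s:s\otimes t=0\}\tag{2.1}$$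
are localizing ideals, because $[\bigoplus s_i,t]=\prod[s_i,t]$ and $[u\otimes s,t]=[u,[s,t]]$.

**The spectrum.** Points of $\operatorname{Spc}(\mathcal T^c)$ are the prime thick tensor ideals $\mathcal P$ of $\mathcal T^c$, and $\operatorname{supp}k=\{\mathcal P:k\notin\mathcal P\}$. A *Thomason subset* is a union of sets $\operatorname{supp}k$ with $k\in\mathcal T^c$. A point $\mathcal P$ is *weakly visible* if $\{\mathcal P\}=Y_1\cap Y_2^c$ for Thomason subsets $Y_1,Y_2$; the spectrum is *weakly noetherian* if all its points are weakly visible. For $D(R)$ the spectrum is $\operatorname{Spec}R=\{0,\mathfrak m\}$ and the Thomason subsets are $\emptyset$, $\{\mathfrak m\}$ and everything, so both points are weakly visible: $\{\mathfrak m\}=\{\mathfrak m\}\cap\emptyset^c$ and $\{0\}=\operatorname{Spec}R\cap\{\mathfrak m\}^c$.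

**Idempotents.** A Thomason subset $Y$ has an idempotent triangle $e_Y\to\mathbb 1\to f_Y\to\Sigma e_Y$, where $e_Y$ generates the localizing ideal $\operatorname{Loc}_\otimes(k\in\mathcal T^c:\operatorname{supp}k\subseteq Y)$. We use these standard facts from Balmer–Favi, *Generalized tensor idempotents and the telescope conjecture* (2011): for Thomason $Y,Z$ and compact $k$,
$$e_Y\otimes f_Y=0,\quad e_Y\otimes e_Z\cong e_{Y\cap Z},\quad f_Y\otimes f_Z\cong f_{Y\cup Z},\quad e_Y\otimes f_Z=0\ \text{ if }Y\subseteq Z, \tag{2.2}$$
$$k\otimes f_Y=0\iff\operatorname{supp}k\subseteq Y\iff k\otimes e_Y\cong k. \tag{2.3}$$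
For $\mathcal P=Y_1\cap Y_2^c$ put $g_{\mathcal P}=e_{Y_1}\otimes f_{Y_2}$; this is independent of the choice of $Y_1,Y_2$. By (2.2),
$$g_{\mathcal P}\otimes g_{\mathcal P}\cong g_{\mathcal P},\qquad g_{\mathcal P}\otimes g_{\mathcal Q}=0\ \text{ for }\mathcal P\neq\mathcal Q; \tag{2.4}$$
for the second, if $\mathcal Q=Z_1\cap Z_2^c$, then $Y_1\cap Z_1\subseteq Y_2\cup Z_2$. For $D(R)$ the triangle of $Y=\{\mathfrak m\}$ is (1.1), and $g_{\mathfrak m},g_0$ are the objects of Section 1.

Moreover $g_{\mathcal P}\ne0$. Since $Y_1$ is Thomason there is a compact $k_1$ with $\mathcal P\in\operatorname{supp}k_1\subseteq Y_1$, and by (2.3)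
$$k_1\otimes g_{\mathcal P}\cong k_1\otimes f_{Y_2}\neq0,\tag{2.5}$$
because $\mathcal P\in\operatorname{supp}k_1$ but $\mathcal P\notin Y_2$.

**Support and cosupport.** For a weakly noetherian spectrum set
$$\operatorname{Supp}(t)=\{\mathcal P:g_{\mathcal P}\otimes t\neq0\},\qquad\operatorname{Cosupp}(t)=\{\mathcal P:[g_{\mathcal P},t]\neq0\},$$
and for a class of objects take unions. For instance, in $D(R)$ with $R$ complete, $\operatorname{Supp}(R)=\{0,\mathfrak m\}$ and $\operatorname{Cosupp}(R)=\{\mathfrak m\}$.

**Stratified, costratified.** $\mathcal T$ is *stratified* if $\mathcal L\mapsto\operatorname{Supp}(\mathcal L)$ is a bijection from localizing ideals onto all subsets of $\operatorname{Spc}(\mathcal T^c)$, with inverse $Y\mapsto\{t:\operatorname{Supp}(t)\subseteq Y\}$. It is *costratified* if $\mathcal C\mapsto\operatorname{Cosupp}(\mathcal C)$ is a bijection from coideals onto all subsets, with inverse $Y\mapsto\{t:\operatorname{Cosupp}(t)\subseteq Y\}$. Section 1 shows that $D(R)$ is both. It is known that costratified implies stratified. The main result is the other implication.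

**Theorem 1.** If $\operatorname{Spc}(\mathcal T^c)$ is weakly noetherian and $\mathcal T$ is stratified, then $\mathcal T$ is costratified.

The proof is in ZFC and uses no model or enhancement of $\mathcal T$. It goes point by point.

## 3. The coideal $\mathcal G_{\mathcal P}$ and minimality at one point

Fix a weakly visible point $\mathcal P=Y_1\cap Y_2^c$ and write $g=g_{\mathcal P}$. Define
$$\mathcal G_{\mathcal P}=\{c\in\mathcal T:\mathcal T(s,c)=0\text{ for all }s\text{ with }g\otimes s=0\}.$$
This is a coideal; closure under $[t,-]$ holds since $\mathcal T(s,[t,c])=\mathcal T(s\otimes t,c)$. It contains every $[g,x]$, since $\mathcal T(s,[g,x])=\mathcal T(s\otimes g,x)$.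

If $c\in\mathcal G_{\mathcal P}$ and $g\otimes s=0$, then
$$[s,c]=0, \tag{3.1}$$
since $\mathcal T(w,[s,c])=\mathcal T(w\otimes s,c)=0$ for all $w$. Apply this to $s=e_{Y_2}$, the fibre of $\mathbb 1\to f_{Y_2}$, and to $s=f_{Y_1}\otimes f_{Y_2}$, the cone of $g=e_{Y_1}\otimes f_{Y_2}\to f_{Y_2}$. Both are killed by $g$. So both maps in $c\leftarrow[f_{Y_2},c]\to[g,c]$ are isomorphisms, and
$$c\cong[g,c]\ \text{ for }c\in\mathcal G_{\mathcal P},\qquad \mathcal G_{\mathcal P}=\{[g,x]:x\in\mathcal T\}\text{ up to isomorphism}.\tag{3.2}$$
Similarly, if $x\in\operatorname{Loc}_\otimes(g)$, then $e_{Y_2}\otimes x=0$ and $f_{Y_1}\otimes x=0$ (these conditions define localizing ideals containing $g$), so both maps $x\to f_{Y_2}\otimes x\leftarrow g\otimes x$ are isomorphisms: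
$$g\otimes x\cong x\ \text{ for }x\in\operatorname{Loc}_\otimes(g).\tag{3.3}$$

*Example.* In $D(R)$, $\mathcal G_0$ consists of the objects $[K,x]$, that is, of the complexes of $K$-vector spaces. If $g_{\mathfrak m}\otimes s=0$, then $s\cong K\otimes s$ is a sum of shifts of $K$, so $\mathcal G_{\mathfrak m}=\{c:[K,c]=0\}$. By Section 1, $R\in\mathcal G_{\mathfrak m}$ exactly when $R$ is complete.

**Definition.** *Minimality at $\mathcal P$*: every nonzero localizing ideal contained in $\operatorname{Loc}_\otimes(g)$ equals it. *Cominimality at $\mathcal P$*: every nonzero coideal contained in $\mathcal G_{\mathcal P}$ equals $\mathcal G_{\mathcal P}$.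

Minimality is used in the form

**(Min)** if $g\otimes s\neq0$, then $g\in\operatorname{Loc}_\otimes(g\otimes s)$.

Minimality gives (Min), since $\operatorname{Loc}_\otimes(g\otimes s)\subseteq\operatorname{Loc}_\otimes(g)$. Conversely, (Min) gives minimality: a nonzero $s\in\operatorname{Loc}_\otimes(g)$ has $g\otimes s\cong s$ by (3.3), so $g\in\operatorname{Loc}_\otimes(s)$.

**Theorem 2.** For any rigidly-compactly generated $\mathcal T$ and any weakly visible $\mathcal P$: (Min) at $\mathcal P$ implies cominimality at $\mathcal P$.

**Theorem 3** (a complement, not needed for Theorem 1). (a) Minimality and cominimality at a weakly visible point are equivalent. (b) For weakly noetherian spectrum, $\mathcal T$ is stratified if and only if it is costratified. (c) In that case $\mathcal L\mapsto\mathcal L^\perp$ is a bijection from localizing ideals to coideals, with inverse $\mathcal C\mapsto{}^\perp\mathcal C$; in particular every coideal is reflective.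

## 4. The character dual $I$ of the unit, and the coideal it generates

We need one explicit object that is visible at every point. The functor $x\mapsto\operatorname{Hom}_{\mathbb Z}(\mathcal T(\mathbb 1,x),\mathbb Q/\mathbb Z)$ is cohomological and sends coproducts to products, since $\mathbb 1$ is compact. By Brown representability there is $I\in\mathcal T$ with
$$\mathcal T(x,I)\cong\operatorname{Hom}_{\mathbb Z}(\mathcal T(\mathbb 1,x),\mathbb Q/\mathbb Z)\quad\text{naturally in }x.\tag{4.1}$$
For $D(R)$, $I$ is the injective module $\operatorname{Hom}_{\mathbb Z}(R,\mathbb Q/\mathbb Z)$ in degree $0$.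

**Lemma 4.1.** (a) $[s,I]=0$ if and only if $s=0$. (b) If $e:\mathbb 1\to y$ is nonzero, there is $v:y\to I$ with $ve\neq0$.

*Proof.* (a) For compact $k$, $\mathcal T(k,[s,I])=\mathcal T(k\otimes s,I)=\operatorname{Hom}(\mathcal T(\mathbb 1,k\otimes s),\mathbb Q/\mathbb Z)$. This vanishes for all $k$ iff $\mathcal T(k^\vee,s)=0$ for all $k$, i.e. iff $s=0$. (b) Choose a character $\chi$ of $\mathcal T(\mathbb 1,y)$ with $\chi(e)\ne0$ and let $v$ correspond to $\chi$. By naturality $ve$ corresponds to the character $\chi\circ e_*$ of $\mathcal T(\mathbb 1,\mathbb 1)$, whose value at the identity is $\chi(e)\neq0$. $\square$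

**Lemma 4.2.** Every coideal $\mathcal X$ containing $I$ equals $\mathcal T$.

*Proof.* Let $x\in\mathcal T$.

**Step 1: a map from $x$ into $\mathcal X$ that loses no map from a compact object.** Let $W(x)=\prod_k\prod_{\mathcal T(x,[k,I])}[k,I]\in\mathcal X$, with $k$ over compact objects, and let $x\to W(x)$ be the canonical map. We claim that $\mathcal T(k,x)\to\mathcal T(k,W(x))$ is injective for every compact $k$. A nonzero $\alpha:k\to x$ corresponds to a nonzero $\hat\alpha:\mathbb 1\to k^\vee\otimes k\to k^\vee\otimes x$. By Lemma 4.1(b) there is $v:k^\vee\otimes x\to I$ with $v\hat\alpha\ne0$. Let $\tilde v:x\to[k^\vee,I]$ be its adjoint. Then $\tilde v\alpha$ is adjoint to $k^\vee\otimes k\to k^\vee\otimes x\xrightarrow{v}I$, whose composite with $\mathbb 1\to k^\vee\otimes k$ is $v\hat\alpha\neq0$. So $\tilde v\alpha\ne0$.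

**Step 2: a tower with zero limit.** Put $x_0=x$ and $x_{n+1}=\operatorname{fib}(x_n\to W(x_n))$. The composite $x_{n+1}\to x_n\to W(x_n)$ is zero, so by Step 1 the map $x_{n+1}\to x_n$ induces zero on $\mathcal T(k,-)$ for all compact $k$. Let $\mathrm{shift}:\prod x_n\to\prod x_n$ have as $n$-th component the projection to $x_{n+1}$ followed by $x_{n+1}\to x_n$. Then $\mathcal T(k,\mathrm{shift})=0$, so $1-\mathrm{shift}$ induces the identity on $\mathcal T(k,-)$ for every compact $k$, and $1-\mathrm{shift}$ is an isomorphism.

**Step 3: the cones lie in $\mathcal X$.** Let $u_n=\operatorname{cone}(x_n\to x)$. Then $u_0=0$, and the octahedral axiom for $x_{n+1}\to x_n\to x$ gives triangles $W(x_n)\to u_{n+1}\to u_n\to$. By induction $u_n\in\mathcal X$.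

**Step 4: rebuild $x$ from the $u_n$.** The maps $x_n\to x$ give a map $\prod x_n\to\prod_{\mathbb N}x$ with cone $\prod u_n$, and it commutes with the maps $1-\mathrm{shift}$ on both sides (constant tower on the right). By the $3\times3$ lemma this square extends to a diagram with triangles as rows and columns, whose third column is given by some endomorphism of $\prod u_n$; let $F\in\mathcal X$ be its fibre. The first column has fibre $0$ by Step 2. On $\prod_{\mathbb N}x$ the map $(a_n)\mapsto(a_n-a_{n+1})$ is split epi, with section $(b_n)\mapsto(-\sum_{i<n}b_i)_n$, and its kernel is the diagonal $x$; so the second column has fibre $x$. The fibres form a triangle $0\to x\to F\to0$, so $x\cong F\in\mathcal X$. $\square$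

## 5. Theorem 2 implies Theorem 1

Let $\mathcal T$ be stratified with weakly noetherian spectrum, and grant Theorem 2. By (2.4) and $g_{\mathcal P}\neq0$ we have $\operatorname{Supp}(g_{\mathcal P})=\{\mathcal P\}$. Also $\operatorname{Supp}(\operatorname{Loc}_\otimes(S))=\operatorname{Supp}(S)$, since each $\{s:g_{\mathcal Q}\otimes s=0\}$ is a localizing ideal.

**Step 1: cominimality holds at every point.** If $g_{\mathcal P}\otimes s\neq0$, then $\operatorname{Supp}(g_{\mathcal P}\otimes s)=\{\mathcal P\}$ by (2.4). By stratification $\operatorname{Loc}_\otimes(g_{\mathcal P}\otimes s)=\{x:\operatorname{Supp}x\subseteq\{\mathcal P\}\}$, which contains $g_{\mathcal P}$. This is (Min) at $\mathcal P$; apply Theorem 2.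

**Step 2: the $g_{\mathcal P}$ generate $\mathbb 1$.** The ideal $\operatorname{Loc}_\otimes(g_{\mathcal P}:\mathcal P\in\operatorname{Spc}(\mathcal T^c))$ has support $\operatorname{Spc}(\mathcal T^c)$, so by stratification it is $\mathcal T$ and contains $\mathbb 1$.

**Step 3: every subset is a cosupport.** For a subset $Z$ let
$$\mathcal D_Z=\{t:\operatorname{Cosupp}t\subseteq Z\}.\tag{5.1}$$
It is a coideal, because $[g_{\mathcal P},-]$ is exact and preserves products and $[g_{\mathcal P},[s,t]]\cong[s,[g_{\mathcal P},t]]$. By Lemma 4.1(a), $[g_{\mathcal Q},[g_{\mathcal P},I]]=[g_{\mathcal Q}\otimes g_{\mathcal P},I]$ vanishes iff $\mathcal Q\neq\mathcal P$. Hence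
$$\operatorname{Cosupp}([g_{\mathcal P},I])=\{\mathcal P\},\tag{5.2}$$
and therefore $\operatorname{Cosupp}(\mathcal D_Z)=Z$.

**Step 4: a coideal is recovered from its cosupport.** Let $\mathcal C$ be a coideal. Clearly $\mathcal C\subseteq\mathcal D_{\operatorname{Cosupp}\mathcal C}$. Conversely let $\operatorname{Cosupp}t\subseteq\operatorname{Cosupp}\mathcal C$. We claim $[g_{\mathcal P},t]\in\mathcal C$ for each $\mathcal P$. If $\mathcal P\notin\operatorname{Cosupp}\mathcal C$, it is $0$. Otherwise some $c\in\mathcal C$ has $0\neq[g_{\mathcal P},c]\in\mathcal C\cap\mathcal G_{\mathcal P}$. Cominimality applied to the coideal $\mathcal C\cap\mathcal G_{\mathcal P}$ gives $[g_{\mathcal P},t]\in\mathcal G_{\mathcal P}\subseteq\mathcal C$. So the localizing ideal $\{s:[s,t]\in\mathcal C\}$ contains all $g_{\mathcal P}$, hence $\mathbb 1$ by Step 2, and $t=[\mathbb 1,t]\in\mathcal C$.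

Thus $\mathcal C\mapsto\operatorname{Cosupp}\mathcal C$ and $Z\mapsto\mathcal D_Z$ are mutually inverse, and $\mathcal T$ is costratified. This proves Theorem 1, given Theorem 2. $\blacksquare$

## 6. Minimality moves the first variable of $[-,-]$, not the second

From now on fix a weakly visible $\mathcal P=Y_1\cap Y_2^c$, with $g=g_{\mathcal P}$. Suppose (Min) holds, let $\mathcal C\subseteq\mathcal G_{\mathcal P}$ be a coideal, and let $0\neq t\in\mathcal C$. The sensible first attempt is to repeat Section 1, whose argument has the following form.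

**Remark 6.1.** Under (Min), $\mathcal C=\mathcal G_{\mathcal P}$ if and only if there is an object $s$ with $g\otimes s\ne0$ and $[s,x]\in\mathcal C$ for *all* $x\in\mathcal T$. Indeed, if $\mathcal C=\mathcal G_{\mathcal P}$, take $s=g$. Conversely, for each $x$ the localizing ideal $\{s':[s',x]\in\mathcal C\}$ contains $s$, hence $g\otimes s$, hence $g$; so $[g,x]\in\mathcal C$ for all $x$, and $\mathcal G_{\mathcal P}\subseteq\mathcal C$ by (3.2).

In $D(R)$ the object $s=\kappa$ works at $\mathfrak m$, for one reason: whatever $x$ is, $[\kappa,x]$ is a product of shifts of vector spaces over $\kappa$. Nothing in our hypotheses provides an object like that. What we have is one $t\in\mathcal C$. From it we form $[s,t]$ for arbitrary $s$, and (Min) tells us everything about varying $s$. But the second variable stays at $t$, and a coideal need not be closed under $\otimes$ or under coproducts, so we cannot modify $t$ directly. This is where the attempt stops.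

Another natural attempt is to reverse the proof that cominimality implies minimality (Section 11). That proof uses, for a localizing ideal generated by a set, the triangle $\Gamma x\to x\to\Lambda x\to\Sigma\Gamma x$. Here we would want a triangle with third term in an abstractly given coideal $\mathcal C$. The theorem we quote there does not supply it; in the end it follows from Theorem 3(c), that is, after the fact.

Lemma 4.2 narrows the target:
$$\text{if }[g,I]\in\mathcal C,\text{ then }\mathcal C=\mathcal G_{\mathcal P}.\tag{6.1}$$
Indeed $\{x:[g,x]\in\mathcal C\}$ is a coideal, because $[g,[s,x]]\cong[s,[g,x]]$; if it contains $I$, it is $\mathcal T$, and (3.2) gives $\mathcal G_{\mathcal P}\subseteq\mathcal C$.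

So only one object has to be put into $\mathcal C$, and it is a good one. Section 7 shows that $[g,I]$ is pure-injective: a map out of it that is injective on maps from compact objects is split mono. It is then enough to find, for each nonzero $a:l\to[g,I]$ with $l$ compact, a map $\varphi:[g,I]\to c$ with $c\in\mathcal C$ and $\varphi a\ne0$. We do this in two stages. First we build a pure-injective object $E$, a substitute for $\kappa$, and show that $E\in\mathcal C$ for *every* nonzero $\mathcal C$. Then we use $E$ to show that nothing in $[g,I]$ is invisible to $\mathcal C$.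

## 7. Modules over $\mathcal T^c$ and pure-injective objects

Let $\mathcal A$ be the category of additive functors $(\mathcal T^c)^{\mathrm{op}}\to\mathrm{Ab}$, and $h:\mathcal T\to\mathcal A$, $h(x)=\mathcal T(-,x)|_{\mathcal T^c}$. The category $\mathcal A$ is Grothendieck; the $h(k)$, $k$ compact, form a generating set of finitely presented projectives. The functor $h$ is homological, preserves products and coproducts, and is conservative; $h(x)=0$ implies $x=0$. By Yoneda, a map $a:l\to x$ with $l$ compact is zero iff $h(a)=0$. Let $\operatorname{fp}\mathcal A$ be the category of finitely presented objects; it is essentially small.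

**Lemma 7.1.** Every $F\in\operatorname{fp}\mathcal A$ is $\operatorname{im}h(f)$ for some $f:l\to m$ in $\mathcal T^c$, and every such image is finitely presented. Finitely generated subobjects of finitely presented objects are finitely presented. $\operatorname{fp}\mathcal A$ is closed under kernels, cokernels and extensions in $\mathcal A$; in particular it is abelian.

*Proof.* If $F=\operatorname{coker}h(e)$ with $e:k\to l$, let $f:l\to m=\operatorname{cone}(e)$; then $\ker h(f)=\operatorname{im}h(e)$, so $F\cong\operatorname{im}h(f)$. Let $G$ be a finitely generated subobject of some $h(m)$, $m$ compact. Choose an epi $h(k)\to G$ with $k$ compact. The composite $h(k)\to h(m)$ is $h(e)$ for some $e$; if $d:j\to k$ is the fibre of $e$, then $\ker h(e)=\operatorname{im}h(d)$, so $G=\operatorname{coker}h(d)$ is finitely presented. Since every $F\in\operatorname{fp}\mathcal A$ embeds in some $h(m)$, this proves the first two sentences. For a kernel of $F\to G$ in $\operatorname{fp}\mathcal A$, choose an epi $h(l)\to F$ and an embedding $G\subseteq h(m)$. The composite $h(l)\to h(m)$ is $h(c)$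 for some $c$; its kernel is finitely generated and maps onto $\ker(F\to G)$, which is thus a finitely generated subobject of $F$. Closure under cokernels and extensions is standard for finitely presented objects. $\square$

An additive functor $\mathcal A^{\mathrm{op}}\to\mathrm{Ab}$ that sends colimits to limits is representable, by the object $J$ with $J(k)$ equal to its value at $h(k)$, because every object is a colimit of representables. The object $J$ is injective iff the functor is exact.

**The tensor product.** Day convolution makes $\mathcal A$ closed symmetric monoidal, with colimit-preserving $\otimes$ and $h(k)\otimes h(l)=h(k\otimes l)$ for compact $k,l$. The following facts can be found in Balmer–Krause–Stevenson, *The frame of smashing tensor-ideals*, Appendix A.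

**Lemma 7.2.** (a) For compact $k$, the functor $h(k)\otimes-$ is exact. (b) $h(x)$ is flat for every $x\in\mathcal T$. (c) $h(x)\otimes h(y)\cong h(x\otimes y)$ naturally, for all $x,y\in\mathcal T$. (d) $h(x)\otimes\operatorname{im}h(f)\cong\operatorname{im}h(x\otimes f)$ for every object $x$ and every map $f$ of $\mathcal T$.

*Proof.* (a) $(h(k)\otimes M)(w)\cong M(k^\vee\otimes w)$, since both sides preserve colimits in $M$ and agree for $M=h(l)$: $\mathcal T(w,k\otimes l)=\mathcal T(k^\vee\otimes w,l)$. The right side is exact in $M$.

(b) Consider the category of pairs $(k,\alpha:k\to x)$ with $k$ compact. It is filtered: it has finite sums, and if $u,v:(k,\alpha)\to(k',\alpha')$ are parallel, then $\alpha'(u-v)=0$, so $\alpha'$ factors through $k'\to\operatorname{cone}(u-v)$, which equalizes $u$ and $v$. The colimit of the corresponding $h(k)$ is $h(x)$. So $h(x)\otimes-$ is a filtered colimit of exact functors.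

(c) The bilinear maps $\mathcal T(k,x)\times\mathcal T(l,y)\to\mathcal T(k\otimes l,x\otimes y)$, $(\alpha,\beta)\mapsto\alpha\otimes\beta$, induce a natural map $h(x)\otimes h(y)\to h(x\otimes y)$, an isomorphism for $x,y$ compact. Fix $x$ compact. By (a) both sides are coproduct-preserving homological functors of $y$, so by the five lemma the objects $y$ for which the map is an isomorphism at all $\Sigma^iy$ form a localizing subcategory. It contains the compact objects, so it is $\mathcal T$. Now fix any $y$ and repeat the argument in $x$, using that $h(y)$ is flat.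

(d) Combine (b) and (c). $\square$

**Definition.** $E\in\mathcal T$ is *pure-injective* if $h(E)$ is injective and $\mathcal T(x,E)\to\mathcal A(h(x),h(E))$ is bijective for all $x\in\mathcal T$.

**Lemma 7.3.** Let $J\in\mathcal A$ be injective. There is an object $E$ representing $x\mapsto\mathcal A(h(x),J)$, and any such $E$ is pure-injective with $h(E)\cong J$.

*Proof.* The functor is cohomological and sends coproducts to products, so Brown representability applies. Let $\theta_x:\mathcal T(x,E)\cong\mathcal A(h(x),J)$ and $j=\theta_E(\mathrm{id}):h(E)\to J$. By naturality $\theta_x(u)=j\circ h(u)$. For compact $x$ this says that $j$ is an isomorphism at $x$. So $j$ is an isomorphism, and $u\mapsto h(u)=j^{-1}\theta_x(u)$ is bijective. $\square$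

**Lemma 7.4.** If $E$ is pure-injective and $s\in\mathcal T$, then $[s,E]$ is pure-injective, and $\mathcal A(M,h([s,E]))\cong\mathcal A(h(s)\otimes M,h(E))$ naturally in $M\in\mathcal A$.

*Proof.* The functor $M\mapsto\mathcal A(h(s)\otimes M,h(E))$ sends colimits to limits, and it is exact because $h(s)$ is flat and $h(E)$ is injective. So it is represented by an injective $J'$. Now $\mathcal T(x,[s,E])=\mathcal T(s\otimes x,E)=\mathcal A(h(s)\otimes h(x),h(E))=\mathcal A(h(x),J')$. Apply Lemma 7.3. $\square$

**Lemma 7.5.** If $E$ is pure-injective, $\varphi:E\to c$, and $h(\varphi)$ is mono, then $\varphi$ is split mono.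

*Proof.* By injectivity $h(\varphi)$ has a retraction, and it has the form $h(\rho)$ with $\rho:c\to E$. Then $h(\rho\varphi)=\mathrm{id}$ gives $\rho\varphi=\mathrm{id}$. $\square$

**Lemma 7.6.** $I$, and hence every $[s,I]$, is pure-injective.

*Proof.* The functor $M\mapsto\operatorname{Hom}(M(\mathbb 1),\mathbb Q/\mathbb Z)$ is exact and sends colimits to limits, so it is represented by an injective $J$, and $\mathcal T(x,I)\cong\mathcal A(h(x),J)$ by (4.1). Use Lemmas 7.3 and 7.4. $\square$

**Example 7.7.** In $D(R)$ the object $\kappa$ is pure-injective. Put $\Phi_i(M)=(h(\kappa)\otimes M)(\Sigma^iR)$. These are exact, colimit-preserving functors from $\mathcal A$ to $\kappa$-vector spaces, with $\Phi_i(h(x))=H_i(\kappa\otimes x)$. Since $\mathcal T(x,\kappa)\cong\operatorname{Hom}_\kappa(H_0(\kappa\otimes x),\kappa)$, the object $\kappa$ represents $x\mapsto\mathcal A(h(x),J)$, where $J$ is the injective object representing $M\mapsto\operatorname{Hom}_\kappa(\Phi_0(M),\kappa)$. By Lemma 7.3 $\kappa$ is pure-injective and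
$$\mathcal A(M,h(\kappa))\cong\operatorname{Hom}_\kappa(\Phi_0(M),\kappa).\tag{7.1}$$

**Definition.** A *Serre $\otimes$-ideal* of $\operatorname{fp}\mathcal A$ is a Serre subcategory closed under $h(k)\otimes-$ for compact $k$. It is proper iff it does not contain $h(\mathbb 1)$: if it does, it contains all $h(k)$ and hence their quotients. For $x\in\mathcal T$ put
$$\mathcal K(x)=\{F\in\operatorname{fp}\mathcal A:h(x)\otimes F=0\}.$$

**Lemma 7.8.** (a) $\mathcal K(x)$ is a Serre $\otimes$-ideal, proper iff $x\neq0$, and $\mathcal K(x)\subseteq\mathcal K(x\otimes y)$. (b) If $\mathcal S$ is a Serre $\otimes$-ideal and $f$ is a map in $\mathcal T^c$, then $\operatorname{im}h(f)\in\mathcal S$ iff $\operatorname{im}h(f^\vee)\in\mathcal S$.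

*Proof.* (a) follows from flatness, $h(x)\otimes h(\mathbb 1)=h(x)$, and $h(x\otimes y)\cong h(y)\otimes h(x)$. (b) Let $f:l\to m$. Then $f^\vee$ factors as
$$m^\vee\to m^\vee\otimes l\otimes l^\vee\xrightarrow{\,m^\vee\otimes f\otimes l^\vee\,}m^\vee\otimes m\otimes l^\vee\to l^\vee,$$
so $\operatorname{im}h(f^\vee)$ is a subquotient of $\operatorname{im}h(m^\vee\otimes f\otimes l^\vee)\cong h(m^\vee\otimes l^\vee)\otimes\operatorname{im}h(f)$; all objects involved are finitely presented by Lemma 7.1. So $\operatorname{im}h(f)\in\mathcal S$ implies $\operatorname{im}h(f^\vee)\in\mathcal S$. Since $f^{\vee\vee}\cong f$, the converse holds too. $\square$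

## 8. A pure-injective object $E$ with maximal annihilator at $\mathcal P$

Here (Min) is not used. We want an object $E$ that is nonzero at $\mathcal P$, whose annihilator $\mathcal K(E)$ is as large as possible (so that any $x$ with $x\otimes E\neq0$ has $\mathcal K(x\otimes E)=\mathcal K(E)$), and with a map $\eta:\mathbb 1\to E$ that behaves like the unit of a ring. Let $k_1$ be as in (2.5).

**Step 1: a maximal Serre $\otimes$-ideal at $\mathcal P$.** By (2.5) and Lemma 7.8(a), $\mathcal K(k_1\otimes f_{Y_2})$ is proper. A union of a chain of proper Serre $\otimes$-ideals does not contain $h(\mathbb 1)$, so it is proper. By Zorn's lemma choose a maximal proper Serre $\otimes$-ideal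
$$\mathcal B\supseteq\mathcal K(k_1\otimes f_{Y_2}).$$

**Step 2: $h(k_1)\notin\mathcal B$.** This will make $E$ visible at $\mathcal P$. Let $\xi:w\to\mathbb 1$ be the fibre of the coevaluation $\mathbb 1\to k_1\otimes k_1^\vee$. The coevaluation becomes split mono after $-\otimes k_1$, so $\xi\otimes k_1=0$. Hence $h(k_1\otimes f_{Y_2})\otimes\operatorname{im}h(\xi)=0$, and $\operatorname{im}h(\xi)\in\mathcal B$. If $h(k_1)\in\mathcal B$, then $h(k_1\otimes k_1^\vee)\in\mathcal B$, so its subobject $h(\mathbb 1)/\operatorname{im}h(\xi)$ lies in $\mathcal B$, and then $h(\mathbb 1)\in\mathcal B$, a contradiction.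

**Step 3: extending $\mathcal B$ to all modules without swallowing the unit.** Let $\mathcal B^+\subseteq\mathcal A$ be the smallest subcategory containing $\mathcal B$ and closed under subobjects, quotients, extensions and coproducts. We show $h(\mathbb 1)\notin\mathcal B^+$. Let $\mathcal B^*$ be the class of $M\in\mathcal A$ such that for every map $F\to M$ with $F\in\operatorname{fp}\mathcal A$ there is a finitely presented $G\subseteq\ker(F\to M)$ with $F/G\in\mathcal B$.

- $\mathcal B\subseteq\mathcal B^*$: take $G$ to be the kernel, finitely presented by Lemma 7.1; then $F/G$ is a subobject of $M\in\mathcal B$.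
- Subobjects: the kernel of $F\to M'\subseteq M$ is the kernel of $F\to M$.
- Quotients $M\to M''$: given $F\to M''$, choose an epi $h(k)\to F$ with $k$ compact and lift $h(k)\to M''$ to $M$. Choose $G'\subseteq h(k)$ for the lift. The image $G$ of $G'$ in $F$ is finitely generated, hence finitely presented; it is killed in $M''$; and $F/G$ is a quotient of $h(k)/G'\in\mathcal B$.
- Extensions $0\to M'\to M\to M''\to0$: given $F\to M$, choose $G\subseteq F$ for $F\to M''$, so that $G$ maps into $M'$, and then $L\subseteq G$ for $G\to M'$. Then $F/L$ is an extension of $F/G\in\mathcal B$ by $G/L\in\mathcal B$.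
- Coproducts: a map from the finitely generated object $F$ to a coproduct factors through a finite subsum, which lies in $\mathcal B^*$ by the case of extensions.

So $\mathcal B^+\subseteq\mathcal B^*$. If $h(\mathbb 1)\in\mathcal B^*$, the definition applied to the identity of $h(\mathbb 1)$ forces $G=0$ and $h(\mathbb 1)\in\mathcal B$, a contradiction.

**Step 4: construction of $E$ and $\eta$.** Let $\tau$ be the largest subobject of $h(\mathbb 1)$ lying in $\mathcal B^+$; it is the sum of all of them, a quotient of their coproduct. By Step 3, $h(\mathbb 1)/\tau\neq0$. Let $J\neq0$ be an injective hull of $h(\mathbb 1)/\tau$, and $E$ the pure-injective object with $h(E)=J$ (Lemma 7.3); $E\ne0$. Let $\eta:\mathbb 1\to E$ correspond to $h(\mathbb 1)\to h(\mathbb 1)/\tau\subseteq J$, so $\ker h(\eta)=\tau$. By maximality of $\tau$ and closure under extensions, $h(\mathbb 1)/\tau$ has no nonzero subobject in $\mathcal B^+$. By essentiality neither has $J$. Since the image of a map $M\to J$ is a quotient of $M$,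
$$\mathcal A(M,J)=0\quad\text{for }M\in\mathcal B^+.\tag{8.1}$$

**Step 5: the annihilator of $E$.** We show
$$h(E)\otimes M=0\ \text{ for all }M\in\mathcal B^+,\qquad\mathcal K(E)=\mathcal B.\tag{8.2}$$
Let $F=\operatorname{im}h(f)\in\mathcal B$ with $f:l\to m$ in $\mathcal T^c$. For compact $k$ the map $\mathcal T(k,E\otimes l)\to\mathcal T(k,E\otimes m)$ is identified with the map $\mathcal A(h(k\otimes l^\vee),J)\to\mathcal A(h(k\otimes m^\vee),J)$ induced by $k\otimes f^\vee$. It factors through $\mathcal A(h(k)\otimes\operatorname{im}h(f^\vee),J)$, which is $0$ by Lemma 7.8(b) and (8.1). So $h(E\otimes f)=0$, and $h(E)\otimes F=\operatorname{im}h(E\otimes f)=0$. The class $\{M:h(E)\otimes M=0\}$ is closed under subobjects, quotients, extensions and coproducts because $h(E)$ is flat, so it contains $\mathcal B^+$. Now $\mathcal K(E)\supseteq\mathcal B$ is proper since $E\neq0$, and it equals $\mathcal B$ by maximality.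

**Step 6: $\eta$ behaves like a unit.** The kernel of $h(E\otimes\eta)$ is $h(E)\otimes\tau=0$ by (8.2). By Lemma 7.5,
$$E\otimes\eta:E\to E\otimes E\ \text{ is split mono}.\tag{8.3}$$

**Step 7: every compact map into $E$ meets $\eta$.** We show:
$$\begin{gathered}\text{if }a:l\to E\text{ is nonzero with }l\text{ compact, there are a compact }m\text{ and maps}\\ p:m\to l,\quad f:m\to\mathbb 1\quad\text{with}\quad ap=\eta f\neq0.\end{gathered}\tag{8.4}$$
By essentiality $\operatorname{im}h(a)\cap\operatorname{im}h(\eta)\neq0$. Choose a nonzero map from some $h(m)$ to this intersection and lift it along the epis $h(l)\to\operatorname{im}h(a)$ and $h(\mathbb 1)\to\operatorname{im}h(\eta)$. The lifts are $h(p)$ and $h(f)$, and $ap=\eta f\ne0$ by Yoneda.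

**Step 8: $E$ is visible at $\mathcal P$.** We show
$$g\otimes E\neq0.\tag{8.5}$$
If $k$ is compact with $\operatorname{supp}k\subseteq Y_2$, then $k\otimes f_{Y_2}=0$, so $h(k)\in\mathcal K(k_1\otimes f_{Y_2})\subseteq\mathcal B=\mathcal K(E)$ and $k\otimes E=0$. As $e_{Y_2}$ lies in the localizing ideal generated by such $k$, we get $e_{Y_2}\otimes E=0$ and $f_{Y_2}\otimes E\cong E$. So $k_1\otimes g\otimes E\cong k_1\otimes f_{Y_2}\otimes E\cong k_1\otimes E$, which is nonzero because $h(k_1)\notin\mathcal B=\mathcal K(E)$.

**Example 8.1.** For $D(R)$ at $\mathfrak m$ the construction returns $E=\kappa$. Take $Y_1=\{\mathfrak m\}$, $Y_2=\emptyset$, $k_1=\kappa$. Let $F=\operatorname{im}h(f)$ with $f$ a map of perfect complexes. The map $\kappa\otimes f$ comes from $D(\kappa)$, so $h(\kappa)\otimes F=\operatorname{im}h(\kappa\otimes f)$ is a sum of shifts of $h(\kappa)$, and it is zero iff $\Phi_i(F)=0$ for all $i$.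

Let $\mathcal S$ be a Serre $\otimes$-ideal strictly containing $\mathcal K(\kappa)$. It contains some $F\notin\mathcal K(\kappa)$, hence $h(\kappa)\otimes F$, hence $h(\kappa)$; then it contains $h(R)$, by the argument of Step 2. So $\mathcal K(\kappa)$ is maximal and $\mathcal B=\mathcal K(\kappa)$.

Let $\tau'$ be the kernel of $h(R)\to h(\kappa)$. All $\Phi_i$ vanish on $\mathcal B$, hence on $\mathcal B^+$, so $\mathcal A(M,h(\kappa))=0$ for $M\in\mathcal B^+$ by (7.1); thus $\tau\subseteq\tau'$. Since $H_*(\kappa)\to H_*(\kappa\otimes\kappa)$ is injective, $\Phi_i(\tau')=0$ for all $i$, so the finitely generated subobjects of $\tau'$ lie in $\mathcal K(\kappa)=\mathcal B$ and $\tau'\in\mathcal B^+$. Hence $\tau=\tau'$, and $J$ is a nonzero direct summand of the injective object $h(\kappa)$. As $\mathcal A(h(\kappa),h(\kappa))=\mathcal T(\kappa,\kappa)=\kappa$ has no nontrivial idempotents, $J=h(\kappa)$, and $\eta$ is the projection $R\to\kappa$.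

## 9. $E$ lies in every nonzero coideal of $\mathcal G_{\mathcal P}$

**Proposition 9.1.** Assume (Min) at $\mathcal P$, and let $\mathcal C\subseteq\mathcal G_{\mathcal P}$ be a nonzero coideal. Then $E\in\mathcal C$. In particular $E\in\mathcal G_{\mathcal P}$ and $[g,E]\cong E\neq0$.

*Proof.* Choose $0\neq t\in\mathcal C$ and put $t'=[E,t]\in\mathcal C$.

**Step 1: $t'$ and $E$ see each other.** First, $t'\neq0$: otherwise the localizing ideal $\{s:[s,t]=0\}$ contains $E$, hence $g\otimes E\neq0$, hence $g$ by (Min), and $t\cong[g,t]=0$ by (3.2). Next, $g\otimes t'\neq0$: otherwise $\mathcal T(t',t')=0$, since $t'\in\mathcal G_{\mathcal P}$. Finally $t'\otimes E\neq0$: otherwise the localizing ideal $\{s:t'\otimes s=0\}$ contains $g\otimes E$, hence $g$ by (Min), contradicting $g\otimes t'\ne0$. So $\mathcal K(t'\otimes E)$ is a proper Serre $\otimes$-ideal containing $\mathcal K(E)=\mathcal B$, and by maximality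
$$\mathcal K(t')\subseteq\mathcal K(t'\otimes E)=\mathcal B.\tag{9.1}$$

**Step 2: the objects $[n,t']$ detect compact maps into $E$.** We claim that for each nonzero $a:l\to E$ with $l$ compact there are a compact $n$ and $\varphi:E\to[n,t']$ with $\varphi a\neq0$. Suppose not, and take $m,p,f$ as in (8.4). Then $\varphi\eta f=\varphi ap=0$ for all compact $n$ and all $\varphi:E\to[n,t']$. By adjunction $u\circ(n\otimes\eta f)=0$ for all $u:n\otimes E\to t'$. A map $n\to[E,t']$ is the adjoint of such a $u$, so this says that $h$ of the composite
$$[E,t']\xrightarrow{[\eta,t']}[\mathbb 1,t']=t'\xrightarrow{[f,t']}[m,t']$$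
is zero. Now $[\eta,t']=[\eta,[E,t]]$ is identified, up to the symmetry, with the map $[E\otimes E,t]\to[E,t]$ induced by $E\otimes\eta$, which is split mono by (8.3). So $[\eta,t']$ is split epi, and hence $h([f,t'])=0$.

Since $[f,t']\cong f^\vee\otimes t'$, we get $h(t')\otimes\operatorname{im}h(f^\vee)=0$, i.e. $\operatorname{im}h(f^\vee)\in\mathcal K(t')\subseteq\mathcal B$ by (9.1). By Lemma 7.8(b), $\operatorname{im}h(f)\in\mathcal B$. By (8.1) the restriction of $h(\eta):h(\mathbb 1)\to J$ to $\operatorname{im}h(f)$ is zero. Hence $h(\eta f)=0$, and $\eta f=0$ since $m$ is compact, a contradiction.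

**Step 3: split $E$ off.** By Step 2 the canonical map from $E$ to the product of all $[n,t']$, over all compact $n$ and all $\varphi:E\to[n,t']$, is mono under $h$. By Lemma 7.5 it splits. The product lies in $\mathcal C$, and $\mathcal C$ is closed under retracts, so $E\in\mathcal C$. Then $E\in\mathcal G_{\mathcal P}$, and $[g,E]\cong E\neq0$ by (3.2). $\square$

## 10. Maps into $[g,I]$ that no object of $\mathcal C$ detects

Assume (Min) at $\mathcal P$, and let $\mathcal C\subseteq\mathcal G_{\mathcal P}$ be a nonzero coideal, so $E\in\mathcal C$. One might hope that the objects $[n,E]\in\mathcal C$ already detect all compact maps into an object $Y\in\mathcal G_{\mathcal P}$. They do not. In $D(R)$ with $R$ complete take $Y=R\in\mathcal G_{\mathfrak m}$, $E=\kappa$ and $a=\pi:R\to R$. Every $u:R\to[n,\kappa]$ satisfies $u\pi=\pi u=0$, since $\pi$ acts as zero on $\kappa$. But $R/\pi^2$, an extension of $\kappa$ by $\kappa$, lies in $\mathcal C$ and detects $a$. So we must consider all maps to objects of $\mathcal C$ at once.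

**Definition.** Let
$$\mathcal N=\{M\in\mathcal A:\mathcal A(h(w)\otimes M,h(E))=0\text{ for all compact }w\}.$$
Fix $Y\in\mathcal G_{\mathcal P}$. For $z\in\mathcal T$ let
$$\operatorname{Stab}(z)=\{b\in\mathcal T(z,Y):\varphi b=0\text{ for all }\varphi:Y\to c\text{ with }c\in\mathcal C\}.$$

If $Y\in\mathcal C$, then $\operatorname{Stab}(z)=0$ (take $\varphi=\mathrm{id}$), so $\operatorname{Stab}$ measures an obstruction. We use the following property:
$$\text{if }b\in\operatorname{Stab}(z)\text{ and }q:y\to Y\text{ has cone in }\mathcal C,\text{ then }b\text{ lifts through }q.\tag{10.1}$$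
Indeed $Y\to\operatorname{cone}(q)$ kills $b$.

**Example 10.1.** Take $D(R)$ at $\mathfrak m$, $E=\kappa$. For $w$ perfect, $\kappa\otimes w$ is a finite sum of shifts of $\kappa$, so $\Phi_0(h(w)\otimes M)=(h(\kappa\otimes w)\otimes M)(R)$ is a finite sum of various $\Phi_i(M)$; for $w=\Sigma^jR$ it is a single one. By (7.1), $\mathcal N=\{M:\Phi_i(M)=0\text{ for all }i\}$, and $\operatorname{im}h(\psi)\in\mathcal N$ iff $\psi$ induces zero on $H_*(\kappa\otimes-)$. For instance $\psi=\pi:R\to R$ qualifies. Iterating it forever gives $\operatorname{hocolim}(R\xrightarrow{\pi}R\xrightarrow{\pi}\cdots)=K$, which is killed by $g_{\mathfrak m}$ and has no nonzero maps to objects of $\mathcal G_{\mathfrak m}$.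

This is the mechanism of the proof. We show that an undetected map $b$ can be "divided" by a map $\psi$ with $\operatorname{im}h(\psi)\in\mathcal N$ so that the quotient is again undetected. Then we divide forever and pass to the homotopy colimit. To divide $b$ once is easy: lift $b$ through fibres of maps into $\mathcal C$ until it becomes invisible to $E$. The difficulty is that the quotient $b'$ obtained from a map $\varphi:Y\to c$ is killed by that one $\varphi$ only. The remedy is that the possible quotients form a *set*, so a single $\varphi$ can contain a witness against each of them.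

**Lemma 10.2.** For $b\in\operatorname{Stab}(z)$ there are $\psi:z\to z'$ with $\operatorname{im}h(\psi)\in\mathcal N$ and $b'\in\operatorname{Stab}(z')$ with $b=b'\psi$.

*Proof.* **Step 1: a set of candidates for $\psi$.** For a subobject $M\subseteq h(z)$ let $\psi_M:z\to Q_M$ be the cone of $\bigoplus_\alpha k\to z$, over all compact $k$ and all $\alpha:k\to z$ with $\operatorname{im}h(\alpha)\subseteq M$. The image of $h(\bigoplus k)=\bigoplus h(k)\to h(z)$ is $M$ by Yoneda, so
$$\ker h(\psi_M)=M,\qquad\operatorname{im}h(\psi_M)\cong h(z)/M.$$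
Let $\mathfrak M$ be the set of subobjects $M\subseteq h(z)$ with $h(z)/M\in\mathcal N$.

**Step 2: collect witnesses.** Suppose the lemma fails. Then for every $M\in\mathfrak M$ and every $b'\in\mathcal T(Q_M,Y)$ with $b'\psi_M=b$ we have $b'\notin\operatorname{Stab}(Q_M)$, so we can choose $\varphi_{M,b'}:Y\to c_{M,b'}$ with $c_{M,b'}\in\mathcal C$ and $\varphi_{M,b'}b'\neq0$. The pairs $(M,b')$ form a set, so we get
$$\varphi=(\varphi_{M,b'}):Y\to c:=\prod c_{M,b'}\in\mathcal C.$$

**Step 3: lift $b$ until it is invisible to $E$.** Let $p:y\to Y$ be the fibre of $\varphi$. Let $c_1=\prod_n\prod_{\mathcal T(y,[n,E])}[n,E]$, with $n$ compact; it lies in $\mathcal C$ because $E\in\mathcal C$. Let $p_1:y_1\to y$ be the fibre of the canonical map $y\to c_1$. By the octahedral axiom there is a triangle $c_1\to\operatorname{cone}(pp_1)\to c\to$, so $\operatorname{cone}(pp_1)\in\mathcal C$. By (10.1), $b=pp_1b_2$ for some $b_2:z\to y_1$. Put $b_1=p_1b_2:z\to y$. Then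
$$b=pb_1,\qquad ub_1=0\ \text{ for every compact }n\text{ and every }u:y\to[n,E].\tag{10.2}$$

**Step 4: $M=\ker h(b_1)$ belongs to $\mathfrak M$.** Let $n$ be compact. A map $\operatorname{im}h(b_1)\to h([n,E])$ extends along $\operatorname{im}h(b_1)\subseteq h(y)$, because $h([n,E])$ is injective, and the extension is $h(u)$ for some $u:y\to[n,E]$, because $[n,E]$ is pure-injective (Lemma 7.4). The composite of the original map with the epi $h(z)\to\operatorname{im}h(b_1)$ is $h(ub_1)=0$, so the original map is zero. Hence, by Lemma 7.4,
$$\mathcal A(h(n)\otimes\operatorname{im}h(b_1),h(E))\cong\mathcal A(\operatorname{im}h(b_1),h([n,E]))=0$$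
for all compact $n$. So $h(z)/M\cong\operatorname{im}h(b_1)\in\mathcal N$.

**Step 5: contradiction.** For each $\alpha:k\to z$ with $\operatorname{im}h(\alpha)\subseteq M$ we have $h(b_1\alpha)=0$, hence $b_1\alpha=0$. So $b_1=b_1'\psi_M$ for some $b_1':Q_M\to y$. Put $b'=pb_1'$. Then $b'\psi_M=pb_1=b$, so $(M,b')$ is one of the pairs in Step 2. But $\varphi b'=\varphi p\,b_1'=0$, so $\varphi_{M,b'}b'=0$, contradicting the choice of $\varphi_{M,b'}$. $\square$

**Lemma 10.3.** $\operatorname{Stab}(z)=0$ for all $z\in\mathcal T$.

*Proof.* **Step 1: divide forever.** Let $b_0\in\operatorname{Stab}(z_0)$. Iterating Lemma 10.2 gives $z_0\xrightarrow{\psi_0}z_1\xrightarrow{\psi_1}\cdots$ and $b_n:z_n\to Y$ with $b_{n+1}\psi_n=b_n$ and $\operatorname{im}h(\psi_n)\in\mathcal N$. Let $x=\operatorname{hocolim}z_n$. The $b_n$ induce some $b_\infty:x\to Y$ with $b_0=b_\infty\circ(z_0\to x)$.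

**Step 2: $[x,E]=0$.** For compact $w$ the map $\mathcal T(w\otimes z_{n+1},E)\to\mathcal T(w\otimes z_n,E)$ is identified with $\mathcal A(h(w)\otimes h(z_{n+1}),h(E))\to\mathcal A(h(w)\otimes h(z_n),h(E))$ and factors through $\mathcal A(h(w)\otimes\operatorname{im}h(\psi_n),h(E))=0$. So $1-\mathrm{shift}$ is the identity on $\prod_n\mathcal T(w\otimes z_n,E)$ for every compact $w$, and also with $\Sigma w$ in place of $w$. The long exact sequence of the triangle $\bigoplus w\otimes z_n\to\bigoplus w\otimes z_n\to w\otimes x\to$ gives $\mathcal T(w\otimes x,E)=0$, that is, $\mathcal T(w,[x,E])=0$ for all compact $w$. Thus $[x,E]=0$.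

**Step 3: $g\otimes x=0$.** If $g\otimes x\neq0$, the localizing ideal $\{s:[s,E]=0\}$ contains $x$, hence $g\otimes x$, hence $g$ by (Min). This contradicts $[g,E]\neq0$ (Proposition 9.1).

**Step 4.** Since $Y\in\mathcal G_{\mathcal P}$ and $g\otimes x=0$, we have $\mathcal T(x,Y)=0$. So $b_\infty=0$ and $b_0=0$. $\square$

*Proof of Theorem 2.* Assume (Min), and let $\mathcal C\subseteq\mathcal G_{\mathcal P}$ be a nonzero coideal. Take $Y=[g,I]\in\mathcal G_{\mathcal P}$, which is pure-injective by Lemma 7.6. By Lemma 10.3, for each nonzero $a:l\to Y$ with $l$ compact there is $\varphi_a:Y\to c_a$ with $c_a\in\mathcal C$ and $\varphi_aa\neq0$. The map $(\varphi_a)_a:Y\to\prod_ac_a\in\mathcal C$ is mono under $h$, hence split mono by Lemma 7.5. So $[g,I]\in\mathcal C$, and $\mathcal C=\mathcal G_{\mathcal P}$ by (6.1). $\blacksquare$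

Together with Section 5 this completes the proof of Theorem 1.

## 11. From cominimality back to minimality, and the bijection $\mathcal L\mapsto\mathcal L^\perp$

Write $\mathcal L^\perp=\{t:\mathcal T(s,t)=0\ \forall s\in\mathcal L\}$ and ${}^\perp\mathcal C=\{s:\mathcal T(s,c)=0\ \forall c\in\mathcal C\}$. We use the following. If $S$ is a set, $\mathcal L=\operatorname{Loc}_\otimes(S)$ is generated as a localizing subcategory by the set $\{s\otimes k:s\in S,\ k\text{ compact}\}$: the objects $u$ such that $u\otimes-$ preserves the localizing subcategory generated by this set form a localizing subcategory containing the compact objects. Hence each $x$ has a triangle $\Gamma x\to x\to\Lambda x\to\Sigma\Gamma x$ with $\Gamma x\in\mathcal L$ and $\Lambda x\in\mathcal L^\perp$ (Neeman, *Triangulated Categories*, 2001). Also, since $\mathcal T(s\otimes k,t)=\mathcal T(k,[s,t])$,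
$$t\in\mathcal L^\perp\iff[s,t]=0\text{ for all }s\in S.\tag{11.1}$$

*Proof of Theorem 3(a).* Minimality implies (Min), which implies cominimality by Theorem 2. Conversely assume cominimality, and let $0\neq s\in\operatorname{Loc}_\otimes(g)$; we show $g\in\operatorname{Loc}_\otimes(s)$.

**Step 1: $[s,-]$ is faithful on objects of $\mathcal G_{\mathcal P}$.** The coideal $\{t\in\mathcal G_{\mathcal P}:[s,t]=0\}$ does not contain $[g,I]\in\mathcal G_{\mathcal P}$, as $[s,[g,I]]=[s\otimes g,I]\cong[s,I]\neq0$ by (3.3) and Lemma 4.1(a). By cominimality it is $0$.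

**Step 2: localize $g$.** Let $\mathcal L=\operatorname{Loc}_\otimes(s)\subseteq\operatorname{Loc}_\otimes(g)$ and take $\Gamma g\to g\to\Lambda g\to\Sigma\Gamma g$. Then $\Lambda g\in\operatorname{Loc}_\otimes(g)$, and $[s,[g,\Lambda g]]=[s\otimes g,\Lambda g]\cong[s,\Lambda g]=0$. By Step 1, $[g,\Lambda g]=0$. Hence $[x,\Lambda g]=0$ for all $x\in\operatorname{Loc}_\otimes(g)$, in particular for $x=\Lambda g$. So $\Lambda g=0$ and $g\cong\Gamma g\in\operatorname{Loc}_\otimes(s)$. $\blacksquare$

*Proof of Theorem 3(b).* Stratified implies costratified by Theorem 1. Conversely let $\mathcal T$ be costratified. The coideal $\mathcal D_Z$ of (5.1) and formula (5.2) do not depend on stratification.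

**Step 1: minimality at every point.** For $c\in\mathcal G_{\mathcal P}$ and $\mathcal Q\ne\mathcal P$ we have $[g_{\mathcal Q},c]\cong[g_{\mathcal Q}\otimes g_{\mathcal P},c]=0$, so $\mathcal G_{\mathcal P}\subseteq\mathcal D_{\{\mathcal P\}}$. Let $\mathcal C\subseteq\mathcal G_{\mathcal P}$ be a nonzero coideal. Then $\operatorname{Cosupp}\mathcal C\subseteq\{\mathcal P\}$. Costratification gives $\mathcal D_\emptyset=0$, because $\emptyset$ is the cosupport of the zero coideal; so $\operatorname{Cosupp}\mathcal C\neq\emptyset$. Hence $\mathcal C=\mathcal D_{\{\mathcal P\}}\supseteq\mathcal G_{\mathcal P}$. Thus cominimality, and by (a) minimality, holds at every $\mathcal P$.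

**Step 2: the $g_{\mathcal P}$ generate $\mathbb 1$.** For $\mathcal L=\operatorname{Loc}_\otimes(g_{\mathcal P}:\mathcal P\in\operatorname{Spc}(\mathcal T^c))$ we have $[g_{\mathcal P},\Lambda\mathbb 1]=0$ for all $\mathcal P$ by (11.1), so $\Lambda\mathbb 1\in\mathcal D_\emptyset=0$ and $\mathbb 1\in\mathcal L$.

**Step 3: a localizing ideal is recovered from its support.** Let $\mathcal L'$ be a localizing ideal and $\operatorname{Supp}t\subseteq\operatorname{Supp}\mathcal L'$. If $g_{\mathcal P}\otimes t\neq0$, some $s\in\mathcal L'$ has $g_{\mathcal P}\otimes s\neq0$, and by minimality $g_{\mathcal P}\in\operatorname{Loc}_\otimes(g_{\mathcal P}\otimes s)\subseteq\mathcal L'$, so $g_{\mathcal P}\otimes t\in\mathcal L'$. Hence $\{x:x\otimes t\in\mathcal L'\}$ is a localizing ideal containing all $g_{\mathcal P}$; by Step 2 it contains $\mathbb 1$, and $t\in\mathcal L'$. So $\mathcal L'=\{t:\operatorname{Supp}t\subseteq\operatorname{Supp}\mathcal L'\}$. Since $\operatorname{Supp}(g_{\mathcal P})=\{\mathcal P\}$, every subset $Z$ is the support of the localizing ideal $\{t:\operatorname{Supp}t\subseteq Z\}$.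 So $\mathcal T$ is stratified. $\blacksquare$

*Proof of Theorem 3(c).* Now $\mathcal T$ is stratified and costratified. Every localizing ideal is $\mathcal L_Z=\{t:\operatorname{Supp}t\subseteq Z\}$ for a unique $Z$, and $\mathcal L_Z=\operatorname{Loc}_\otimes(g_{\mathcal P}:\mathcal P\in Z)$, since the right side has support $Z$. By (11.1),
$$\mathcal L_Z^\perp=\{t:[g_{\mathcal P},t]=0\ \forall\,\mathcal P\in Z\}=\mathcal D_{Z^c},$$
and $Z\mapsto\mathcal D_{Z^c}$ is a bijection onto the coideals by costratification. So $\mathcal L\mapsto\mathcal L^\perp$ is a bijection.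

For the inverse we show ${}^\perp\mathcal D_{Z^c}=\mathcal L_Z$. The inclusion $\supseteq$ is clear. Let $s\in{}^\perp\mathcal D_{Z^c}$ and $\mathcal Q\notin Z$. By (5.2), $[k,[g_{\mathcal Q},I]]\in\mathcal D_{Z^c}$ for all compact $k$. So $\mathcal T(k,[s,[g_{\mathcal Q},I]])=\mathcal T(s,[k,[g_{\mathcal Q},I]])=0$ for all compact $k$, i.e. $[s\otimes g_{\mathcal Q},I]=0$, whence $s\otimes g_{\mathcal Q}=0$ by Lemma 4.1(a). Thus $\operatorname{Supp}s\subseteq Z$, that is, $s\in\mathcal L_Z$.

Finally, the triangles $\Gamma x\to x\to\Lambda x\to\Sigma\Gamma x$ for $\mathcal L_Z$ show that $x\to\Lambda x$ is a reflection of $x$ into $\mathcal L_Z^\perp=\mathcal D_{Z^c}$. So every coideal is reflective. $\blacksquare$
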